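# A compact separable ordered space whose maps to a separable ordered space never have a scattered set of nontrivial fibers

## 1. Ordered spaces, cleaving maps, and the set $M_f$

Throughout, $\mathfrak c=2^{\aleph_0}$, "countable" means finite or countably infinite, and $T_2$ means Hausdorff. A space is called totally disconnected here if any two distinct points are separated by a clopen set.

**Definition 1 (LOTS).** A LOTS is a linearly ordered topological space: a linearly ordered set with its order topology, generated by the open rays $(-\infty,w)$ and $(w,\infty)$.

Every LOTS is Hausdorff. A LOTS with a least element in which every nonempty subset has a supremum is compact. Besides $[0,1]$, keep this example in mind: replace the point $\tfrac12$ of $[0,1]$ by two adjacent points $\tfrac12^-<\tfrac12^+$. Then $\{z\le\tfrac12^-\}=\{z<\tfrac12^+\}$ is clopen, and the space is homeomorphic to two disjoint closed intervals. Below we split $\mathfrak c$ many points of $[0,1]$ in this way.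

**Definition 2 (cleavability).** A space $X$ is cleavable over a space $Y$ along $A\subseteq X$ if there is a continuous $f:X\to Y$ with $f(A)\cap f(X\setminus A)=\emptyset$; we then say that $f$ cleaves along $A$. The space $X$ is cleavable over $Y$ if it is cleavable over $Y$ along every $A\subseteq X$.

The map may depend on $A$. It may glue points together, but never a point of $A$ to a point outside $A$. For example, $f:[-1,1]\to[0,1]$, $f(x)=|x|$, cleaves along $A$ exactly when $A=-A$. If $X$ embeds in $Y$, then $X$ is cleavable over $Y$, by one injective map for all $A$. The three-point discrete space is cleavable over the two-point discrete space (send $A$ to one point, the complement to the other), although it does not embed in it.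

**Definition 3 (the set $M_f$).** For a continuous map $f$ on $X$,
$$M_f=\{x\in X: f(x)=f(x')\text{ for some }x'\in X,\ x'\ne x\}.$$

So $M_f$ is the union of the fibers with at least two points. For $f(x)=|x|$ on $[-1,1]$ we get $M_f=[-1,1]\setminus\{0\}$. The map $f$ is injective exactly when $M_f=\emptyset$.

**Definition 4 (scattered sets and rank).** A subset of $X$ is scattered if, as a subspace, each of its nonempty subsets has an isolated point. For a space $T$ put $T^{(0)}=T$, let $T^{(\alpha+1)}$ be the set of non-isolated points of $T^{(\alpha)}$, and let $T^{(\alpha)}=\bigcap_{\beta<\alpha}T^{(\beta)}$ for limit $\alpha$. These are the Cantor–Bendixson derivatives.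

The isolated points of $T^{(\alpha)}$ form an open subset of $T^{(\alpha)}$, so by induction every $T^{(\alpha)}$ is closed in $T$. If $T$ is scattered, the derivatives decrease strictly as long as they are nonempty, so they reach $\emptyset$. The first $\beta$ with $x\notin T^{(\beta)}$ is not $0$ and not a limit, so there is exactly one $\alpha$ with $x\in T^{(\alpha)}\setminus T^{(\alpha+1)}$. We call it the rank $\mathrm{rk}(x)$. Subspaces of scattered spaces are scattered.

For $T=\{0\}\cup\{1/k:k\ge1\}$ the points $1/k$ have rank $0$, the point $0$ has rank $1$, and $T^{(2)}=\emptyset$; so $T$ is scattered. The rationals $\mathbb Q$ are countable and not scattered.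

We use these textbook facts. A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism. A compact Hausdorff second countable space is metrizable. An uncountable Borel subset of $[0,1]$ has size $\mathfrak c$. We have $\mathfrak c^{\omega}=\mathfrak c$ and $\mathrm{cf}(\mathfrak c)>\omega$; that is, a countable union of sets of size $<\mathfrak c$ has size $<\mathfrak c$. Arhangel'skii's theorem says that a first countable compact Hausdorff space has at most $\mathfrak c$ points. A space is hereditarily Lindelöf if all its subspaces are Lindelöf. It suffices that all open subsets are: given open sets covering a subspace, apply the Lindelöf property to their union.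

## 2. Can $M_f$ be made countable and scattered?

The following is known: if $X$ is a compact space cleavable over a separable LOTS $Y$ such that for some continuous $f:X\to Y$ the set $M_f$ is scattered, then $X$ is a LOTS. This leads to the question treated here, whose source is Shari Levine, "Cleavability and scattered sets of non-trivial fibers", arXiv:1108.3751 (2011).

**Question.** Let $X$ be a compact $T_2$ space cleavable over a separable LOTS $Y$. Must there exist a continuous $f:X\to Y$ such that $M_f$ is countable and scattered in $X$?

In plain words: for each set $A$ we have a map that glues nothing across the border of $A$. Must there be one map that glues only few points, and glues them sparsely?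

The answer is no.

**Theorem A.** There are compact, separable, totally disconnected LOTS $X,Y$ such that

1. $X$ is cleavable over $Y$; for each $A\subseteq X$ the cleaving map can be chosen with $M_f$ countable and all fibers of size $\le2$;
2. if $f:X\to Y$ is continuous and $|M_f|<\mathfrak c$, then $M_f$ is not scattered;
3. consequently no continuous $f:X\to Y$ has $M_f$ scattered (whether or not countability is also required).

This is a theorem of ZFC. Items 1 and 2 already answer the Question, and by item 3 the answer stays "no" if "countable" is dropped. Since the $X$ of Theorem A is itself a LOTS, the sufficient condition in the quoted theorem is not necessary.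

**Theorem B.** If $X$ is compact $T_2$ and cleavable over a separable LOTS $Y$, then some continuous $f:X\to Y$ has $|M_f|<\mathfrak c$ and all fibers countable.

So under CH one can always make $M_f$ countable, and only scatteredness can fail. Theorem B is not needed for the answer. These notes do not settle whether "countable" alone, without "scattered", can always be achieved in ZFC.

## 3. Finite spaces, countable spaces, and three points over two

If $X$ is finite, every $M_f$ is finite and discrete, and any map will do. For countable $X$ any map will do as well, by the following standard fact.

**Lemma 1.** A nonempty compact Hausdorff space $K$ without isolated points has at least $\mathfrak c$ points.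

*Proof.* Let $U_\emptyset=K$. Given a nonempty open $U_\sigma$, where $\sigma$ is a finite $0$-$1$ sequence, it has two distinct points, so there are nonempty open $U_{\sigma0},U_{\sigma1}$ with disjoint closures contained in $U_\sigma$. For each infinite $0$-$1$ sequence $x$ the set $\bigcap_k\overline{U_{x|k}}$ is nonempty by compactness, and different $x$ give disjoint sets. $\square$

Let $X$ be countable, compact and $T_2$. If a nonempty $A\subseteq X$ had no isolated point, neither would $\overline A$, because an isolated point of $\overline A$ lies in $A$ and is isolated there. Then $|\overline A|\ge\mathfrak c$ by Lemma 1, which is impossible. So $X$ is scattered, and every $M_f$ is countable and scattered.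

The smallest case with forced gluing is three points over two. Every map glues two points. Yet for every $A$, two of the three points lie on the same side of $A$, and gluing those is harmless. The counterexample grows out of this. We shall arrange that $3\to2$ forces a first gluing, that one gluing forces further gluings arbitrarily close to it, and that a careful choice keeps all of them harmless for a given $A$.

## 4. Diagonalizing against all maps, and where this stops

Someone hoping for the answer "yes" would argue by contradiction: if every map glues too much, list all maps and build a set $A$ along which none of them cleaves. For this we need to know how many maps there are.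

**Lemma 2.** Let $X$ be compact $T_2$ and cleavable over a separable LOTS $Y$.

(a) $X$ is hereditarily Lindelöf and first countable, $|X|\le\mathfrak c$, and $X$ has at most $\mathfrak c$ open sets.

(b) Every closed subset of $X$ is countable or of size $\mathfrak c$.

(c) There are at most $\mathfrak c$ continuous maps $X\to Y$.

The proof is in Section 11; nothing in the proof of Theorem A depends on it.

**Proof of Theorem B from Lemma 2.** Suppose no continuous $f:X\to Y$ has $|M_f|<\mathfrak c$. Then $|M_f|=\mathfrak c$ for all of them, by (a). By (c) list all continuous maps as $f_\alpha$, $\alpha<\mathfrak c$, repetitions allowed. Recursively choose points $x_\alpha\ne x'_\alpha$ with $f_\alpha(x_\alpha)=f_\alpha(x'_\alpha)$, both outside the set $B_\alpha=\{x_\gamma,x'_\gamma:\gamma<\alpha\}$, which has size $<\mathfrak c$. This is possible: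

* If $f_\alpha$ has a fiber of size $\mathfrak c$, choose both points in it.
* Otherwise all fibers of $f_\alpha$, being closed, are countable by (b). Since $|M_{f_\alpha}|=\mathfrak c$, there are $\mathfrak c$ pairwise disjoint fibers with at least two points. Fewer than $\mathfrak c$ of them meet $B_\alpha$, so some one misses $B_\alpha$; choose both points there.

Let $A=\{x_\alpha:\alpha<\mathfrak c\}$. No $x'_\alpha$ lies in $A$: it is not $x_\alpha$; it is not $x_\gamma$ with $\gamma<\alpha$, since $x'_\alpha\notin B_\alpha$; and it is not $x_\gamma$ with $\gamma>\alpha$, since $x_\gamma\notin B_\gamma\ni x'_\alpha$. So $f_\alpha(x_\alpha)=f_\alpha(x'_\alpha)\in f_\alpha(A)\cap f_\alpha(X\setminus A)$ for every $\alpha$, and no map cleaves along $A$. This contradiction gives an $f$ with $|M_f|<\mathfrak c$. A fiber of $f$ with at least two points is closed and contained in $M_f$, so it has size $<\mathfrak c$ and is countable by (b). $\blacksquare$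

The argument stops exactly at the choice of $x_\alpha,x'_\alpha$. If $M_{f_\alpha}$ has size $<\mathfrak c$, it may already lie inside $B_\alpha$, and then the map $f_\alpha$ cannot be defeated. The recursion sees only the size of $M_f$, not its shape: a map with $M_f$ countable and without isolated points passes through it. This tells us how to look for a counterexample. The forced gluings should live on a countable set $V\subseteq X$, and they should accumulate at each other.

## 5. Trees of nodes carrying sequences of compact copies

**Notation.** Sequences are compared by extension $\subseteq$; $|s|$ is the length of $s$, $s^\frown a$ is $s$ followed by $a$, and $s|j$ is the initial segment of length $j$. Put $\Lambda=\omega^{<\omega}$, the set of finite sequences of natural numbers.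

**Definition 5 (the space $S(\kappa)$).** Let $\kappa:\omega\to\omega\setminus\{0\}$ and let $Q_\lambda$ $(\lambda\in\Lambda)$ be nonempty compact Hausdorff spaces. Let $V$ (resp. $E$) be the set of finite (resp. infinite) sequences $((n_0,i_0),(n_1,i_1),\dots)$ with $n_r\in\omega$ and $i_r<\kappa(r)$. The elements of $V$ are called nodes. The type of $s\in V$ is $\lambda(s)=(n_0,\dots,n_{|s|-1})\in\Lambda$. The underlying set is
$$S=V\cup E\cup\{(s,m,z):s\in V,\ m\in\omega,\ z\in Q_{\lambda(s)}\}.$$
The set $\{(s,m)\}\times Q_{\lambda(s)}$ is called a copy, of type $\lambda(s)$. The cone $C(s)$ of $s\in V$ consists of all elements of $V\cup E$ extending $s$ (including $s$) and all $(u,m,z)$ with $u\supseteq s$. For $N\in\omega$ let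
$$C_N(s)=C(s)\setminus\bigcup_{n<N}\Big(\{(s,n)\}\times Q_{\lambda(s)}\ \cup\bigcup_{i<\kappa(|s|)}C(s^\frown(n,i))\Big).$$
Basic neighborhoods are: of $(s,m,z)$, the sets $\{(s,m)\}\times U$ with $z\in U$ open in $Q_{\lambda(s)}$; of $e\in E$, the sets $C(e|j)$; of $s\in V$, the sets $C_N(s)$. A set is open if it contains a basic neighborhood of each of its points.

As an example, let $\kappa\equiv1$ and let each $Q_\lambda$ be one point. The root $\emptyset$ has children $((n,0))$, $n\in\omega$, and carries isolated points $(\emptyset,m)$, $m\in\omega$. Both sequences converge to $\emptyset$: removing from $S$ the first $N$ isolated points and the first $N$ child cones leaves the neighborhood $C_N(\emptyset)$. The same picture repeats at every node. In general the children of $s$ are grouped by the number $n$, with $\kappa(|s|)$ children in each group. All children in one group have the same type $\lambda(s)^\frown n$.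

The basic neighborhoods of a point are closed under finite intersections, so this is a topology. All the sets listed are open. For $\{(s,m)\}\times U$ this is clear. If $x\in C_N(s)$ and $x\ne s$, then $C_N(s)$ contains the copy of $x$ (if $x$ lies in a copy), or $C(x)$ (if $x\in V$), or $C(x|j)$ with $j>|s|$ (if $x\in E$). Indeed, either $x$ lies in a copy at $(s,m)$ with $m\ge N$, or $x$ lies in $C(s^\frown(n,i))$ with $n\ge N$, and $C_N(s)$ contains those whole sets. In particular $C(s)=C_0(s)$ is open, copies are open, and a copy carries the topology of $Q_{\lambda(s)}$.

**Lemma 3.**
(a) Cones and copies are clopen, and $S$ is compact Hausdorff.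
(b) If all $Q_\lambda$ are compact LOTS, $S$ is a LOTS.
(c) If all $Q_\lambda$ are separable / totally disconnected / second countable, then $S$ is separable / totally disconnected / metrizable, respectively.

**Step 1: cones are closed.** We find, for each $x\notin C(s)$, a neighborhood missing $C(s)$. If $x=(u,m,z)$, its copy misses $C(s)$. If $x=e\in E$, then $e|\,|s|$ is different from $s$ and of the same length, so $C(e|\,|s|)$ misses $C(s)$. If $x=u\in V$ is incompatible with $s$, then $C(u)$ misses $C(s)$. If $u\subsetneq s$, say $s\supseteq u^\frown(n,i)$, then $C_{n+1}(u)$ misses $C(u^\frown(n,i))\supseteq C(s)$.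

**Step 2: copies are closed.** Let $x$ be outside the copy $K$ at $(s,m)$. If $x$ lies in another copy, that copy misses $K$. If $x=s$, use $C_{m+1}(s)$. If $x=e\in E$, use $C(e|j)$ with $j>|s|$, whose copies sit at nodes longer than $s$. If $x=u\in V$ with $u\ne s$: when $s\supseteq u^\frown(n,i)$ use $C_{n+1}(u)$; when $s\not\supseteq u$ use $C(u)$.

**Step 3: $S$ is Hausdorff.** Two points of one copy are separated inside it. If one point lies in a copy and the other does not lie in that copy, the clopen copy separates them. Now let $x\ne y$ be in $V\cup E$. If one of them, say $x$, is in $E$, then for large $j$ the clopen cone $C(x|j)$ contains $x$ but not $y$. If both are in $V$, one of them, say $x$, does not extend the other, and the clopen cone $C(y)$ contains $y$ but not $x$.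

**Step 4: $S$ is compact.** Suppose an open cover $\mathcal U$ has no finite subcover of $C(\emptyset)=S$. If $C(s)$ is not covered by finitely many members of $\mathcal U$, note that some member contains $s$, hence some $C_N(s)$. The rest of $C(s)$ consists of finitely many compact copies and finitely many child cones $C(s^\frown(n,i))$, $n<N$, $i<\kappa(|s|)$; so some child cone is not finitely covered. Starting from $\emptyset$ this produces $e\in E$ with no $C(e|j)$ finitely covered. But a member of $\mathcal U$ containing $e$ contains some $C(e|j)$, a contradiction. This proves (a).

**Step 5: the order on $S$.** Now let all $Q_\lambda$ be compact LOTS. For $s\in V$, the set $C(s)\setminus\{s\}$ is the disjoint union of the open blocks $G_{s,(n,0)}=\{(s,n)\}\times Q_{\lambda(s)}$ and $G_{s,(n,i+1)}=C(s^\frown(n,i))$, $i<\kappa(|s|)$. Order the indices linearly by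
$$(n,i)\prec(n',i')\iff n>n',\ \text{ or } n=n'\text{ and } i<i'.$$
So blocks with large $n$ come first, and they will descend to $s$. If $\kappa(|s|)=2$, for instance, the order of $C(s)$ ends with the copy at $(s,1)$, then $C(s^\frown(1,0))$, $C(s^\frown(1,1))$, then the copy at $(s,0)$, then $C(s^\frown(0,0))$, $C(s^\frown(0,1))$.

For $x\ne y$ in $S$ let $s$ be the longest element of $V$ with $x,y\in C(s)$. It exists: the $s$ with $x\in C(s)$ are initial segments of one sequence, and a point lying in arbitrarily long cones is an $e\in E$ with $\bigcap_jC(e|j)=\{e\}$. If one of $x,y$ is $s$, that one is smaller. If they lie in different blocks at $s$, order them by $\prec$. Otherwise they lie in the same block, which is not a cone by the maximality of $s$, so it is a copy; use the order of $Q_{\lambda(s)}$. Thus exactly one of $x<y$, $y<x$ holds. Moreover, $s$ is the minimum of $C(s)$: for $y\in C(s)\setminus\{s\}$ the longest node whose cone contains both $s$ and $y$ is $s$.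

**Step 6: the order is transitive.** Let $x<y<z$; then $x\ne z$. Let $s$ be longest with $x,y,z\in C(s)$. Since $s$ is the minimum of $C(s)$, neither $y$ nor $z$ is $s$. If $x=s$, then $x<z$. Otherwise let $a,b,c$ be the block indices of $x,y,z$ at $s$. Two points in different blocks at $s$ have $s$ as their longest common node, so they are ordered by $\prec$; hence $a\preceq b\preceq c$. If $a\ne c$, then $a\prec c$ and $x<z$. If $a=b=c$, the block is a copy, by maximality of $s$, and $x<z$ holds there.

**Step 7: open rays are open in $S$.** Let $x<w$ and let $s$ be the longest node with $x,w\in C(s)$. If $x=s$ and $w\in G_{s,(n,i)}$, then $C_{n+1}(s)$ is a neighborhood of $x$ lying below $w$. If $x,w$ are in different blocks, the block of $x$ is an open set below $w$. If they are in the same copy, use that rays in $Q_{\lambda(s)}$ are open. Now let $x>w$. Then $x\ne s$. If $w=s$ or the blocks differ, the block of $x$ is an open set above $w$; in the same copy use $Q_{\lambda(s)}$.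

So the order topology, which is Hausdorff, is coarser than the compact topology of $S$. Hence they coincide, and (b) is proved.

**Step 8: part (c).** *Separable.* Every $C_N(s)$ contains $s$ and every $C(e|j)$ contains $e|j$. So the countable set $V$ together with countable dense subsets of the countably many copies is dense. *Totally disconnected.* By Step 3, points not in a common copy are separated by a clopen cone or copy. Points in a common copy are separated by a clopen subset of that clopen copy. *Metrizable.* The sets $C_N(s)$ together with countable bases of the copies form a countable base, and $S$ is compact Hausdorff. $\square$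

From now on we use two functions:
$$\kappa_X\equiv3;\qquad \kappa_Y(0)=2,\quad \kappa_Y(l)=5\ \ (l\ge1).\tag{1}$$
The plan behind (1) is a count. Suppose a map $S(\kappa_X)\to S(\kappa_Y)$ sends nodes to nodes of the same type. The three nodes of type $(n)$ go to two, so a gluing occurs. If $s\ne s'$ are glued to $t$, then by continuity their children with large $n$ go to children of $t$. In each such group there are $3+3=6$ children but only $5$ targets, so another gluing occurs.

## 6. Equal labels: the tree alone does not force gluing

The count just made assumed that types are preserved. Without a reason for this, nothing is forced. Suppose all $Q_\lambda$ are one and the same space $Q$, for instance a single point. Then $S(\kappa_X)$ embeds in $S(\kappa_Y)$, so there is a map with $M_f=\emptyset$.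

To see this, define $\phi$ on nodes by $\phi(\emptyset)=\emptyset$ and
$$\phi(s^\frown(n,0))=\phi(s)^\frown(2n,0),\quad \phi(s^\frown(n,1))=\phi(s)^\frown(2n,1),\quad \phi(s^\frown(n,2))=\phi(s)^\frown(2n+1,0).$$
This is possible since $\kappa_Y\ge2$, and $\phi$ is injective and preserves length and extension. Let $f(s)=\phi(s)$, $f(e)=\bigcup_j\phi(e|j)$, $f(s,m,z)=(\phi(s),m,z)$; the last formula makes sense because all labels are equal. Then $f$ is injective. It maps $C_N(s)$ into $C_N(\phi(s))$, because $2n+1\ge2n\ge n$, and $C(e|j)$ into $C(f(e)|j)$. On copies it is a homeomorphism onto copies. So $f$ is continuous and injective, hence an embedding.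

The map escapes by changing the numbers $n$, that is, the types. So the label $Q_\lambda$ must let every map with small $M_f$ recognize $\lambda$. We use split intervals, splitting $[0,1]$ at the points of a set $D_\lambda$. A map with few gluings will send most adjacent pairs $d^-,d^+$ to adjacent pairs. If the sets $D_\lambda$ are disjoint and rigid enough, then $d$ can only go to itself, and so $\lambda$ only to $\lambda$.

## 7. Rigid disjoint sets and split intervals

**Lemma 4.** There are pairwise disjoint $D_\lambda\subseteq(0,1)$ $(\lambda\in\Lambda)$, each meeting every nondegenerate interval of $[0,1]$ in $\mathfrak c$ points, such that for $D=\bigcup_\lambda D_\lambda$: if $G\subseteq[0,1]$ is $G_\delta$ and $\varphi:G\to[0,1]$ is continuous and countable-to-one, then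
$$|\{d\in D\cap G:\varphi(d)\in D\setminus\{d\}\}|<\mathfrak c.\tag{2}$$

*Proof.* There are $\mathfrak c$ sets $G$, and for each at most $\mathfrak c$ continuous maps, since a continuous map is determined by its values on a countable dense subset of $G$. Enumerate the pairs as $(G_\beta,\varphi_\beta)$, $\beta<\mathfrak c$. Fix a map $\alpha\mapsto(\lambda_\alpha,I_\alpha)$ on $\mathfrak c$ taking each pair ($\lambda\in\Lambda$, nonempty open rational subinterval of $(0,1)$) $\mathfrak c$ times. At stage $\alpha$ choose $d_\alpha\in I_\alpha$ outside
$$\{d_\gamma:\gamma<\alpha\}\cup\{\varphi_\beta(d_\gamma):\beta,\gamma<\alpha,\ d_\gamma\in G_\beta\}\cup\bigcup_{\beta,\gamma<\alpha}\varphi_\beta^{-1}(d_\gamma).$$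
This set has size $<\mathfrak c$, since the fibers of $\varphi_\beta$ are countable. Let $D_\lambda=\{d_\alpha:\lambda_\alpha=\lambda\}$. The $d_\alpha$ are distinct, so the $D_\lambda$ are disjoint. Every nondegenerate interval contains some open rational subinterval $I$ of $(0,1)$, and $(\lambda,I)$ was treated $\mathfrak c$ times, so $D_\lambda$ meets it in $\mathfrak c$ points.

For (2), let $(G,\varphi)=(G_\beta,\varphi_\beta)$ and suppose $\varphi_\beta(d_\alpha)=d_\gamma$ with $\gamma\ne\alpha$. If $\alpha<\gamma$ and $\beta<\gamma$, this contradicts the choice of $d_\gamma$, which avoided $\varphi_\beta(d_\alpha)$. If $\gamma<\alpha$ and $\beta<\alpha$, it contradicts the choice of $d_\alpha$, which avoided $\varphi_\beta^{-1}(d_\gamma)$. So $\max(\alpha,\gamma)\le\beta$, which leaves fewer than $\mathfrak c$ values of $\alpha$. $\square$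

**Definition 6 (split interval).** Let $Z_\lambda=([0,1]\times\{0\})\cup(D_\lambda\times\{1\})$ with the lexicographic order and the order topology, and let $\pi:Z_\lambda\to[0,1]$ be the first coordinate. For $d\in D_\lambda$ write $d^-=(d,0)$ and $d^+=(d,1)$.

With $\{\tfrac12\}$ in place of $D_\lambda$ this is the example after Definition 1.

**Lemma 5.** $Z_\lambda$ is a compact, separable, totally disconnected LOTS, and $\pi$ is continuous and closed.

*Proof.* *Compact.* The least element is $(0,0)$. Let $B\subseteq Z_\lambda$ be nonempty and $b=\sup\pi(B)$. If $B$ meets $\pi^{-1}(b)$, which has at most two points, then $\sup B=\max(B\cap\pi^{-1}(b))$. Otherwise $\sup B=(b,0)$, since a point with first coordinate below $b$ is exceeded by some element of $B$.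

*Separable.* We show that the points $(r,0)$ with $r$ rational are dense. Let $O$ be open and $(x,i)\in O$. If $i=0<x$, then $O\supseteq(a,(x,0)]$ for some $a<(x,0)$, so $\pi(a)<x$. If $i=1$, then $x<1$ and $O\supseteq[(x,1),b)$ for some $b>(x,1)$, so $\pi(b)>x$. In both cases $O$ contains $(r,0)$ for some rational $r$. Finally, $(0,0)$ itself has rational first coordinate.

*Totally disconnected.* For $d\in D_\lambda$ the set $\{z\le d^-\}=\{z<d^+\}$ is clopen. Let $x<y$. If $\pi(x)<\pi(y)$, take $d\in D_\lambda$ strictly between them. If $\pi(x)=\pi(y)=d$, then $x=d^-$, $y=d^+$. In both cases $\{z\le d^-\}$ contains $x$ and not $y$.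

*The map $\pi$.* We have $\{\pi<x\}=\{z<(x,0)\}$ and $\{\pi>x\}=\{z>\max\pi^{-1}(x)\}$, so $\pi$ is continuous. It is closed because $Z_\lambda$ is compact. $\square$

**The example.** With $Q_\lambda=Z_\lambda$ and (1), let $X=S(\kappa_X)$ and $Y=S(\kappa_Y)$. By Lemmas 3 and 5 both are compact, separable, totally disconnected LOTS. Write $V_X,E_X,V_Y,E_Y$ for the corresponding sets. In $Y$ there are exactly two nodes of type $(n)$. If $t\in V_Y$ and $|t|\ge1$, exactly five points of $V_Y\cap C(t)$ have type $\lambda(t)^\frown n$, namely $t^\frown(n,j)$, $j<5$.

## 8. Cleaving along an arbitrary set: proof of Theorem A(1)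

Let $A\subseteq X$. We build a map of nodes that preserves types and glues only siblings on the same side of $A$, and then extend it to $X$.

**Step 1: the map on nodes.** By recursion on length we define $\phi:V_X\to V_Y$ such that:

(i) $\phi(\emptyset)=\emptyset$ and $\phi(s^\frown(n,i))=\phi(s)^\frown(n,j)$ for some $j$; hence $\lambda(\phi(s))=\lambda(s)$;

(ii) every fiber of $\phi$ has at most two elements; if $s\ne s'$ and $\phi(s)=\phi(s')$, then $s=u^\frown(n,i)$ and $s'=u^\frown(n,i')$ for some $u,n$ and $i\ne i'$ (call these siblings), and both or neither of $s,s'$ are in $A$.

Suppose $\phi$ is defined up to level $l$. Let $t$ be a value on level $l$, let $F=\phi^{-1}(t)$ and $n\in\omega$.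

* If $l=0$: two of the three points $(n,i)$, $i<3$, are on the same side of $A$. Send these two to one of the two points $(n,j)$, $j<2$, and the third to the other.
* If $l\ge1$ and $F=\{s\}$: inject the three points $s^\frown(n,i)$ into the five points $t^\frown(n,j)$.
* If $l\ge1$ and $|F|=2$: fix $s\in F$. Two of the three points $s^\frown(n,i)$ are on the same side of $A$. Identify them, and inject the resulting five classes of the six points $s'^\frown(n,i)$ ($s'\in F$, $i<3$) into the five points $t^\frown(n,j)$.

Different $t$ have different children, so (i) and (ii) persist.

**Step 2: extension to $X$.** Nodes that are glued carry two sequences of copies, which must go to one node without being glued. Even and odd positions make room. Let $\theta:V_X\to\{0,1\}$ be injective on each fiber of $\phi$, and put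
$$f(s)=\phi(s),\qquad f(e)=\bigcup_j\phi(e|j),\qquad f(s,m,z)=(\phi(s),2m+\theta(s),z).$$
The last formula makes sense since $\lambda(\phi(s))=\lambda(s)$, so both copies are $Z_{\lambda(s)}$.

**Step 3: continuity.** On each copy, $f$ is a homeomorphism onto a copy, which is open. For $e\in E_X$, $f(C(e|j))\subseteq C(\phi(e|j))=C(f(e)|j)$. For $s\in V_X$, $f(C_N(s))\subseteq C_N(\phi(s))$, since $m\ge N$ implies $2m+\theta(s)\ge N$, and $n$ is preserved in (i).

**Step 4: fibers.** The map $f$ sends $V_X$, $E_X$ and the union of copies into the corresponding parts of $Y$. It is injective on the union of copies: $\phi(s)=\phi(s')$ and $2m+\theta(s)=2m'+\theta(s')$ give $\theta(s)=\theta(s')$ by parity, so $s=s'$ and $m=m'$. It is injective on $E_X$: if $f(e)=f(e')$ and $e|j\ne e'|j$, then $e|(j+1)\ne e'|(j+1)$ have equal $\phi$-value, so they are siblings and $e|j=e'|j$, a contradiction. On $V_X$ use (ii). Hence distinct points with equal image are siblings in $V_X$ on the same side of $A$. So $f(A)\cap f(X\setminus A)=\emptyset$, the set $M_f\subseteq V_X$ is countable, and fibers have size $\le2$. This proves item 1 of Theorem A. $\blacksquare$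

## 9. Maps with small $M_f$ preserve the type of every node

The next lemma says that a map from $Z_\lambda$ to $Y$ with few gluings sends most split points into copies of type $\lambda$, over the same point of $[0,1]$.

**Lemma 6.** Let $g:Z_\lambda\to Y$ be continuous with $|M_g|<\mathfrak c$. For all but fewer than $\mathfrak c$ many $d\in D_\lambda$ there are $t\in V_Y$ with $\lambda(t)=\lambda$ and $m\in\omega$ such that $g(d^-)\in\{(t,m)\}\times\pi^{-1}(d)$.

**Step 1: pass to a metrizable target.** To use (2) we need maps between subsets of $[0,1]$, so we undo the splitting in $Y$. Let $M$ be the space $S(\kappa_Y)$ built with all $Q_\mu=[0,1]$. It is compact metrizable by Lemma 3; fix a metric $\mathrm{dist}$. Let $\rho:Y\to M$ be the identity on $V_Y\cup E_Y$ and $\rho(t,m,z)=(t,m,\pi(z))$. It is continuous: $\rho^{-1}$ of the set $C_N(t)$ of $M$ is the set $C_N(t)$ of $Y$ (this includes cones, $N=0$), and $\rho^{-1}(\{(t,m)\}\times U)=\{(t,m)\}\times\pi^{-1}(U)$. Its nontrivial fibers are exactly the pairs $\{(t,m,d^-),(t,m,d^+)\}$ with $d\in D_{\lambda(t)}$. Let $h=\rho\circ g$.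

**Step 2: $h$ separates only countably many split pairs.** Put $J=\{d\in D_\lambda:h(d^-)\ne h(d^+)\}$. If $J$ were uncountable, for some $\varepsilon>0$ infinitely many $d\in D_\lambda$ would satisfy $\mathrm{dist}(h(d^-),h(d^+))\ge\varepsilon$. Pick a strictly monotone sequence $d_i\to x$ of such points. If it increases, $d_i^-$ and $d_i^+$ both converge to $(x,0)$, because a neighborhood of $(x,0)$ contains some $(a,(x,0)]$ with $\pi(a)<x$. If it decreases, both converge to $\max\pi^{-1}(x)$, for the symmetric reason. Either way continuity of $h$ is contradicted. So $J$ is countable.

**Step 3: $h$ induces a continuous map on a $G_\delta$ subset of $[0,1]$.** Let $G=[0,1]\setminus J$, a $G_\delta$ set. For $x\in G$ the map $h$ is constant on $\pi^{-1}(x)$; let $\bar h(x)$ be this value. For closed $F\subseteq M$, $\bar h^{-1}(F)=\pi(h^{-1}(F))\cap G$ is closed in $G$, since $\pi$ is closed. So $\bar h:G\to M$ is continuous.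

**Step 4: $\bar h$ is countable-to-one.** A fiber $\bar h^{-1}(y)$ is closed in $G$, hence Borel in $[0,1]$, so if uncountable it has size $\mathfrak c$. Since $|\pi(M_g)|<\mathfrak c$, it then contains three distinct points $x_1,x_2,x_3\notin\pi(M_g)$. The points $g(x_i,0)$ are pairwise distinct, because $(x_i,0)\notin M_g$, and all lie in $\rho^{-1}(y)$. But $|\rho^{-1}(y)|\le2$, a contradiction.

**Step 5: apply rigidity in each copy.** For $(t,m)\in V_Y\times\omega$ let $G_{t,m}=\bar h^{-1}(\{(t,m)\}\times[0,1])$. It is open in $G$, hence $G_\delta$ in $[0,1]$. Let $\varphi_{t,m}:G_{t,m}\to[0,1]$ be the last coordinate of $\bar h$. It is continuous and, by Step 4, countable-to-one.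

Let $d\in D_\lambda\setminus(J\cup\pi(M_g))$; this omits fewer than $\mathfrak c$ points. Then $g(d^-)\ne g(d^+)$ since $d^-\notin M_g$, and these points have the same $\rho$-image since $d\notin J$. So for some $t,m$ and some $d'\in D_{\lambda(t)}$,
$$\{g(d^-),g(d^+)\}=\{(t,m,d'^-),(t,m,d'^+)\},\qquad \varphi_{t,m}(d)=d'\in D.$$
By (2), for each of the countably many $(t,m)$ fewer than $\mathfrak c$ such $d$ have $d'\ne d$. Since $\mathrm{cf}(\mathfrak c)>\omega$, all but fewer than $\mathfrak c$ many $d\in D_\lambda$ have $d'=d$. Then $d\in D_\lambda\cap D_{\lambda(t)}$, so $\lambda(t)=\lambda$ by disjointness, and $g(d^-)\in\{(t,m)\}\times\pi^{-1}(d)$. $\square$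

**Lemma 7.** If $f:X\to Y$ is continuous and $|M_f|<\mathfrak c$, then for every $s\in V_X$: $f(s)\in V_Y$ and $\lambda(f(s))=\lambda(s)$.

*Proof.* Let $\lambda=\lambda(s)$ and $g_m(z)=f(s,m,z)$ for $z\in Z_\lambda$. If $z\in M_{g_m}$, then $(s,m,z)\in M_f$; so $|M_{g_m}|\le|M_f|<\mathfrak c$, and Lemma 6 applies to every $g_m$. Since $C_N(s)$ contains the copies at $(s,m)$ with $m\ge N$, continuity at $s$ shows that every neighborhood $U$ of $f(s)$ contains $g_m[Z_\lambda]$ for all large $m$. We exclude every other possibility for $f(s)$ by choosing a $U$ that cannot contain such images.

*$f(s)=(t,k,z)$ is impossible.* Choose $W\ni\pi(z)$ open in $[0,1]$ whose complement contains a nondegenerate interval, and let $U=\{(t,k)\}\times\pi^{-1}(W)$. Take a large $m$. By Lemma 6, for all but fewer than $\mathfrak c$ many $d\in D_\lambda$ the last coordinate of $g_m(d^-)$ lies in $\pi^{-1}(d)$; since $g_m(d^-)\in U$, this gives $d\in W$. But $|D_\lambda\setminus W|=\mathfrak c$.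

*$f(s)=e\in E_Y$ is impossible.* Let $U=C(e|j)$ with $j>|\lambda|$. Points $(t,k,z)\in U$ have $|t|>|\lambda|$, so $\lambda(t)\ne\lambda$. By Lemma 6, however, $g_m[Z_\lambda]$ meets a copy of type $\lambda$.

*$f(s)=t\in V_Y$ with $\mu=\lambda(t)\ne\lambda$ is impossible.* If $\lambda\not\supseteq\mu$, take $U=C(t)$; copies meeting $U$ have types extending $\mu$. If $\lambda\supseteq\mu^\frown n$, take $U=C_{n+1}(t)$; copies meeting $U$ have type $\mu$ or a type extending $\mu^\frown n'$ with $n'>n$. In either case $U$ contains no point of a copy of type $\lambda$, contradicting Lemma 6. $\square$

## 10. Gluings force nearby gluings: proof of Theorem A(2) and (3)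

Let $f:X\to Y$ be continuous with $|M_f|<\mathfrak c$. Let $\mathcal P$ be the set of pairs $\{s,s'\}\subseteq V_X$ with $s\ne s'$ and $f(s)=f(s')$. By Lemma 7 such $s,s'$ have the same type as $f(s)$.

**Step 1: there is a first gluing.** For any $n$, the three points $(n,i)$, $i<3$, of type $(n)$ are mapped by Lemma 7 to the two points of $V_Y$ of type $(n)$. So $\mathcal P\ne\emptyset$.

**Step 2: each gluing forces others converging to it.** We claim: let $\{s,s'\}\in\mathcal P$ and $\lambda=\lambda(s)$; then for all but finitely many $n$ there is a pair in $\mathcal P$ consisting of two of the six points $s^\frown(n,i),s'^\frown(n,i)$, $i<3$. Indeed, let $t=f(s)=f(s')$. Since $s\ne s'$ have the same type, $|t|=|\lambda|\ge1$. By continuity choose $N$ with $f(C_N(s)\cup C_N(s'))\subseteq C(t)$. For $n\ge N$ the six points are distinct, and by Lemma 7 they go to points of $V_Y\cap C(t)$ of type $\lambda^\frown n$. There are only five of these, so two of the six have the same image.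

One might now hope that the set $B=\bigcup\mathcal P$ has no isolated points. But Step 2 promises nearby gluings only at one of $s,s'$, not at both. In the construction of Section 8, when $|F|=2$ and the children of $s\in F$ are glued, the children of the other element $s'$ have one-point fibers, and by the second rule so have all later nodes of $C(s')$. So $M_f\cap C(s')=\{s'\}$, and $s'$ is isolated in $M_f$. The remedy is to use rank.

**Step 3: $M_f$ is not scattered.** Suppose it is. Then $B=\bigcup\mathcal P\subseteq M_f$ is a nonempty scattered space; take ranks in $B$. Choose $\{s,s'\}\in\mathcal P$ with $\varrho=\max(\mathrm{rk}\,s,\mathrm{rk}\,s')$ minimal. For all but finitely many $n$, Step 2 gives a pair in $\mathcal P$ among the six children. By minimality one member of that pair has rank $\ge\varrho$, that is, lies in $B^{(\varrho)}$. So one of $s,s'$, say $s$, has children $s^\frown(n,i)\in B^{(\varrho)}$ for infinitely many $n$. These converge to $s$, because $C_N(s)$ contains all of them with $n\ge N$. As $B^{(\varrho)}$ is closed in $B$, we get $s\in B^{(\varrho)}$, and $s$ is not isolated in $B^{(\varrho)}$. So $\mathrm{rk}\,s\ge\varrho+1$, contradicting the definition of $\varrho$.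 This proves item 2 of Theorem A. $\blacksquare$

For item 3 we must show that a scattered $M_f$ is automatically countable. Two lemmas do this.

**Lemma 8.** Every open set in a separable LOTS is a countable union of closed intervals $[a,b]$; in particular it is $F_\sigma$. Hence a compact separable LOTS is hereditarily Lindelöf.

*Proof.* Let $P$ be a countable dense set. An open set is the disjoint union of its convex components, which are open, hence each meets $P$, and there are countably many. Let $O$ be open, convex and nonempty. If $O$ has no maximum, then for each $x\in O$ the set $O\cap(x,\infty)$ is open and nonempty, so it meets $P$; hence $O\cap P$ is a countable cofinal subset of $O$. If $O$ has a maximum, that one point is cofinal. Treat minima in the same way. With countable sets $\{a_i\}$ coinitial and $\{b_j\}$ cofinal in $O$, we get $O=\bigcup\{[a_i,b_j]:a_i\le b_j\}$.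

In a compact LOTS closed intervals are compact, so every open set is $\sigma$-compact, hence Lindelöf. By the remark in Section 1 the space is hereditarily Lindelöf. $\square$

**Lemma 9.** A scattered hereditarily Lindelöf space $T$ is countable.

*Proof.* Each $T^{(\alpha)}\setminus T^{(\alpha+1)}$ is discrete and Lindelöf, hence countable. The open sets $T\setminus T^{(\alpha)}$ increase strictly until they equal $T$. If $T^{(\alpha)}\ne\emptyset$ for all $\alpha<\omega_1$, the union of the sets $T\setminus T^{(\alpha)}$, $\alpha<\omega_1$, would be a subspace with an open cover that has no countable subcover, as countably many $\alpha<\omega_1$ are bounded below $\omega_1$. So $T^{(\alpha)}=\emptyset$ for some $\alpha<\omega_1$, and $T$ is a countable union of countable sets. $\square$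

**Step 4: item 3.** Let $f:X\to Y$ be continuous and suppose $M_f$ is scattered. By Lemma 8 the compact separable LOTS $X$ is hereditarily Lindelöf, so $M_f$ is countable by Lemma 9. In particular $|M_f|<\mathfrak c$, contradicting item 2. This completes the proof of Theorem A. $\blacksquare$

Thus $X$ is compact $T_2$ and cleavable over the separable LOTS $Y$, but no continuous $f:X\to Y$ has $M_f$ countable and scattered.

## 11. Counting closed sets and maps: proof of Lemma 2

It remains to supply what the diagonalization of Section 4 used. Let $X$ be compact $T_2$ and cleavable over the separable LOTS $Y$, and let $P$ be a countable dense subset of $Y$.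

**Step 1: part (a).** Cleaving along closed sets makes closed sets $G_\delta$. Let $F\subseteq X$ be closed and let $f$ cleave along $F$. Then $F=f^{-1}(f(F))$, and $f(F)$ is compact, hence closed, hence $G_\delta$ by Lemma 8. So $F$ is $G_\delta$. Therefore every open subset of $X$ is $F_\sigma$, hence $\sigma$-compact, and $X$ is hereditarily Lindelöf. In particular $X$ is ccc: a family of pairwise disjoint nonempty open sets covers its union and has no proper subcover, so it is countable. Points are $G_\delta$, so the compact Hausdorff space $X$ is first countable, and $|X|\le\mathfrak c$ by Arhangel'skii's theorem. So $X$ has a base of size $\le\mathfrak c$. Each open set is Lindelöf, so it is a countable union of base elements, which gives at most $\mathfrak c^\omega=\mathfrak c$ open sets.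

**Step 2: part (b).** Let $F\subseteq X$ be closed, and let $K$ be the union of all subsets of $F$ without isolated points (in their subspace topology). Then $K$ has no isolated points, and neither has its closure; so $K$ is closed, hence compact. Put $R=F\setminus K$. Every nonempty subset of $R$ has an isolated point, since otherwise it would be contained in $K$. So $R$ is scattered, hence countable by Step 1 and Lemma 9. If $K=\emptyset$, then $F$ is countable. If $K\ne\emptyset$, then $|K|\ge\mathfrak c$ by Lemma 1, and $|F|=\mathfrak c$ since $|X|\le\mathfrak c$.

**Step 3: countably many open sets almost determine a map.** For part (c), assign to a continuous $f:X\to Y$ the data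
$$\Delta(f)=\big(f^{-1}(-\infty,q),\,f^{-1}(q,\infty)\big)_{q\in P}.$$
By (a) there are at most $\mathfrak c^\omega=\mathfrak c$ possible data. Suppose $\Delta(f)=\Delta(g)$ but $f(x)\ne g(x)$; say $\{f(x),g(x)\}=\{y,y'\}$ with $y<y'$. If $(y,y')\ne\emptyset$, it contains some $q\in P$; one of the two values is in $(-\infty,q)$ and the other is not, contradicting equality of the data. If $y\in P$, then exactly one of the two values is in $(y,\infty)$; if $y'\in P$, exactly one is in $(-\infty,y')$; again a contradiction. So $y,y'$ are adjacent and not in $P$. Call such a pair $J=(y,y')$ a $P$-free jump. Isolated points of $Y$ belong to $P$, so neither $y$ nor $y'$ is isolated. Since $y$ has an immediate successor, it is a limit from the left; since $y'$ has an immediate predecessor, it is a limit from the right.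

**Step 4: where two maps with the same data can differ.** Fix data $\Delta=\Delta(f)$. For a $P$-free jump $J=(y,y')$ consider
$$L_J=\{f<y\}=\bigcup_{q\in P,\,q<y}f^{-1}(-\infty,q),\quad R_J=\{f>y'\}=\bigcup_{q\in P,\,q>y'}f^{-1}(q,\infty),\quad H_J=X\setminus(L_J\cup R_J).$$
The first equality with a union holds because, if $f(x)<y$, then $(f(x),y)$ is nonempty ($y$ is a limit from the left), so it contains some $q\in P$. The second is symmetric. Hence $L_J,R_J,H_J$ are determined by $\Delta$, and every $g$ with data $\Delta$ maps $H_J$ into $\{y,y'\}$. Every such $g$ is $\le y$ on $\overline{L_J}$ and $\ge y'$ on $\overline{R_J}$, so it equals $y$ on $H_J\cap\overline{L_J}$ and $y'$ on $H_J\cap\overline{R_J}$.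

Now let $g_1,g_2$ have data $\Delta$ and differ at $x$. By Step 3, $\{g_1(x),g_2(x)\}=\{y,y'\}$ for a $P$-free jump $J$. Then $x\in H_J$, and $x\notin\overline{L_J}\cup\overline{R_J}$, because on these parts of $H_J$ both maps agree. So two maps with data $\Delta$ can differ only on the sets
$$O_J=X\setminus(\overline{L_J}\cup\overline{R_J})\subseteq H_J.$$

**Step 5: part (c).** The sets $O_J$ are open. For distinct $P$-free jumps they are disjoint: $f(O_J)\subseteq\{y,y'\}$, and distinct $P$-free jumps share no point. Indeed, two distinct jumps cannot share their lower points or their upper points, so a shared point would be the upper point of one and the lower point of the other. It would then have an immediate predecessor and an immediate successor, hence be isolated, which Step 3 excludes. By ccc only countably many $O_J$ are nonempty. A map $g$ with data $\Delta$ agrees with $f$ outside the union of the $O_J$, and on a nonempty $O_J$ it takes only the values $y,y'$. So it is determined by $\Delta$ and the open sets $O_J\cap g^{-1}(y)=O_J\cap g^{-1}(-\infty,y')$ for these countably many $J$. By (a) there are at most $\mathfrak c\cdot\mathfrak c^\omega=\mathfrak c$ maps. This proves Lemma 2, and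 with Section 4 it completes the proof of Theorem B. $\blacksquare$
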